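# Locally convex spaces that their homeomorphism groups do not determine

## One group, two dense subspaces of $\ell_2^{\omega_1}$

Throughout, $E=\ell_2$ with its norm topology, $E^\kappa$ (for a cardinal $\kappa$) carries the product topology, $H(X)$ is the group of all homeomorphisms of a space $X$ onto itself, and *LCS* means real Hausdorff locally convex topological vector space.

**Theorem A.** There are dense linear subspaces $X,X_0$ of $E^{\omega_1}$ and a group isomorphism $\Phi:H(X)\to H(X_0)$ which is not of the form $g\mapsto \tau g\tau^{-1}$ for any homeomorphism $\tau:X\to X_0$. So the class $\{\langle X,H(X)\rangle : X\text{ an LCS}\}$ is not faithful.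

Let us unpack the last sentence.

**Definition.** A *space-group pair* is a pair $\langle X,G\rangle$ where $X$ is a topological space and $G$ is a subgroup of $H(X)$. A class $K$ of space-group pairs is *faithful* if for all $\langle X,G\rangle,\langle Y,H\rangle\in K$ and every group isomorphism $\varphi:G\to H$ there is a homeomorphism $\tau:X\to Y$ with $\varphi(g)=\tau\circ g\circ\tau^{-1}$ for every $g\in G$. We then say that $\tau$ *induces* $\varphi$.

In plain words: if somebody hands you the abstract group $H(X)$ of an LCS $X$, can you find the space $X$ in it, in such a way that every isomorphism between two such groups comes from a homeomorphism of the spaces? Fonf and Rubin ("Reconstruction theorem for homeomorphism groups without small sets and non-shrinking functions of a normed space", arXiv:math/0510120, 2005) state this as an open question. The answer, in ZFC, is no.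

Theorem A leaves the possibility that $X$ and $X_0$ are homeomorphic, by a map unrelated to $\Phi$. The next theorem removes it.

**Theorem B.** For every regular uncountable cardinal $\kappa$ there are dense linear subspaces $X,X_0$ of $E^\kappa$ with $H(X)\cong H(X_0)$ such that $X$ and $X_0$ are not homeomorphic.

The following two results describe how faithfulness can fail, and where it cannot.

**Theorem C.** Let $X,Y\ne\{0\}$ be LCS and $\varphi:H(X)\to H(Y)$ an isomorphism. Exactly one of the following holds.

(a) $\varphi(g)=\tau g\tau^{-1}$ for a (unique) homeomorphism $\tau:X\to Y$.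

(b) There is a Hausdorff space $Z=X\sqcup Y$, with $X,Y$ disjoint dense subspaces carrying their given topologies, such that for every $g\in H(X)$ the map $g\sqcup\varphi(g)$ is a homeomorphism of $Z$.

**Theorem D.** If $X$ is a metrizable LCS and $Y$ is an arbitrary LCS, every isomorphism $H(X)\to H(Y)$ is induced by a homeomorphism $X\to Y$.

**Corollary (sharp range).** For an infinite cardinal $\lambda$, the class of pairs $\langle X,H(X)\rangle$, with $X$ an LCS having a neighbourhood base at $0$ of size $\le\lambda$, is faithful if and only if $\lambda=\aleph_0$.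

The proofs of A and B use only textbook facts; for $\kappa>\omega_1$, Theorem B uses Solovay's splitting theorem. Theorems C and D use one published theorem of Rubin, quoted where it is needed.

## Six points, and the real line

Faithfulness asks for more than "isomorphic groups imply homeomorphic spaces". Let $X$ be a discrete space with six points. Then $H(X)$ is the symmetric group $S_6$, which has an automorphism that is not inner. A homeomorphism $X\to X$ is just a permutation, so the automorphisms it induces are inner. Hence the class consisting of the single pair $\langle X,H(X)\rangle$ is not faithful, although only one space is involved. Theorem A is a failure of this kind, while Theorem B is the stronger one.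

Now the simplest LCS. Suppose $Y$ is an LCS and $H(Y)\cong H(\mathbb R)$; we check that $Y$ is homeomorphic to $\mathbb R$.

The group $H(\mathbb R)$ has no element of order $3$. Indeed let $g^3=\mathrm{id}$. The map $g$ is monotone; it is not decreasing, since then $g^3$ would be decreasing. So $g$ is increasing, and $g(x)>x$ would give $g^3(x)>x$; likewise for $<$. Hence $g=\mathrm{id}$.

If $\dim Y\ge2$, take a two-dimensional subspace $P$. By the Hahn–Banach theorem there is a continuous linear projection of $Y$ onto $P$, so $Y\cong P\times Q$ with $Q$ its kernel, and the rotation of $P$ by $120^\circ$, times the identity of $Q$, has order $3$ in $H(Y)$. If $Y=\{0\}$ then $H(Y)$ is trivial. So $\dim Y=1$, and $Y\cong\mathbb R$.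

That every isomorphism $H(\mathbb R)\to H(Y)$ is also induced by a homeomorphism is a case of Theorem D. Its finite-dimensional part uses local compactness, so it gives no hint for large spaces.

## Regular open sets cannot see which dense subspace they live in

How would one try to prove faithfulness? Recall that an open set $U$ is *regular open* if $U=\operatorname{int}\overline U$. For example $(0,1)$ is regular open in $\mathbb R$, while $(0,1)\cup(1,2)$ is not. The regular open subsets of $X$ form a complete Boolean algebra $Ro(X)$: the meet is $\cap$, the complement of $U$ is $X\setminus\overline U$, and the join of a family is the interior of the closure of its union. The group $H(X)$ acts on it. The natural plan has two steps: first recover $Ro(X)$ from the group, then recover the points of $X$ from $Ro(X)$ together with the action. The first step works, by Rubin's theorem quoted below. It turns an isomorphism $\varphi:H(X)\to H(Y)$ into an isomorphism $\eta:Ro(X)\to Ro(Y)$ compatible with $\varphi$.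

The second step is where the plan stops. It would need, for each $x\in X$, a point $y\in Y$ such that $\eta$ carries the regular open neighbourhoods of $x$ to those of $y$. The Boolean algebra alone cannot supply it, because *if $D$ is dense in $L$, then $U\mapsto U\cap D$ is an isomorphism $Ro(L)\to Ro(D)$.* To check this, let $U$ be open in $L$. Density of $D$ gives $\overline{U\cap D}=\overline U$, so the closure of $U\cap D$ in $D$ is $\overline U\cap D$. If $O$ is open in $L$ and $O\cap D\subseteq\overline U$, then $O\subseteq\overline{O\cap D}\subseteq\overline U$. Hence the interior in $D$ of $\overline U\cap D$ is $(\operatorname{int}\overline U)\cap D$. So regular open sets of $L$ are sent to regular open sets of $D$; a regular open set $O\cap D$ of $D$ equals $(\operatorname{int}\overline O)\cap D$, so the map is onto; and $U=\operatorname{int}\overline{U\cap D}$ recovers $U$, so it is an order isomorphism.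

This suggests looking for a counterexample of the following shape: a Hausdorff space $L$, split as $L=X\sqcup Y$ into two dense pieces, such that

1. every homeomorphism of $X$ extends to a homeomorphism of $L$, and so does every homeomorphism of $Y$;
2. both $X$ and $Y$ are homeomorphic to LCS.

Given 1, a homeomorphism of $L$ preserves $X$ exactly when it preserves the complement $Y$, so $H(X)\cong H(Y)$: extend and restrict.

Neither requirement is free. For 1, take $L=\mathbb R$, $X=\mathbb Q$: the map equal to $-x$ for $|x|<\sqrt2$ and to $x$ for $|x|>\sqrt2$ is a homeomorphism of $\mathbb Q$ which does not extend continuously to $\sqrt2$. For 2, the first idea is to take a dense linear subspace $X$ of an LCS $L$ and hope that its complement is a translate $X+v$, hence homeomorphic to $X$. But then the quotient $L/X$ would have exactly two elements, and a nonzero real vector space is infinite. In fact, if $X\subseteq L$ is linear then $0\in X$, so $Y$ is never linear. What is needed is a *nonlinear* homeomorphism of $L$ which carries $L\setminus X$ onto a linear subspace.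

Here is the idea. Let $L=E^\kappa$ and measure the coordinates of $z\in L$ with an ultrafilter on $\kappa$, so that each $z$ is "finite" or "infinite". Let $X$ be the set of finite points and $Y$ the set of infinite ones. The inversion $v\mapsto v/|v|^2$ in each coordinate would exchange "infinite" with "infinitesimal", and the infinitesimal points do form a linear space. The inversion is not defined at $0$, and its image misses $0$. In $\ell_2$ this can be repaired, since $\ell_2\setminus\{0\}$ is homeomorphic to $\ell_2$ by a map that moves only a small ball. Extension of homeomorphisms will come from the fact that continuous functions on large subsets of $E^\kappa$ depend on only countably many coordinates.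

## Exchanging the neighbourhood of infinity with a neighbourhood of zero in $\ell_2$

For $v=(v_i)_{i\ge1}\in E$ put
$$|v|=\Big(\sum_{i\ge1}4^{-i}v_i^2\Big)^{1/2}.$$
This is a norm, continuous on $E$ since $|v|\le\|v\|_2$. So $|e_i|=2^{-i}$. All topological statements about $E$ refer to the $\ell_2$ topology; $|\cdot|$ is only a measuring device.

**Lemma 1.** There is a homeomorphism $k:E\to E\setminus\{0\}$ with $k(v)=v$ whenever $|v|\ge1$. It maps $\{|v|<1\}$ onto $\{0<|v|<1\}$.

We push the point $0$ out of $E$ along a curve that has no limit in $E$ but has finite length for $|\cdot|$.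

**Step 1: the curve.** Let $a_0=0$ and $a_j=e_1+\dots+e_j$. Define $\gamma:(0,\infty)\to E$ by $\gamma(t)=0$ for $t\ge1$, $\gamma(2^{-j})=\frac12a_j$, and $\gamma$ affine on each $[2^{-j},2^{-j+1}]$, $j\ge1$. It is continuous on $(0,\infty)$. On $[2^{-j},2^{-j+1}]$, an interval of length $2^{-j}$, it moves by $\frac12e_j$, and $|\frac12e_j|=\frac12\cdot2^{-j}$. Hence $|\gamma(t)-\gamma(s)|\le\frac12|t-s|$ for all $s,t>0$.

**Step 2: the map that fills the hole.** Define $f:E\setminus\{0\}\to E$ by $f(v)=v+\gamma(|v|)$. It is continuous, and $f(v)=v$ if $|v|\ge1$. The inverse of $f$ will be $k$.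

**Step 3: $f$ is bijective.** Fix $w\in E$ and let $g_w(t)=|w-\gamma(t)|$ for $t>0$. By Step 1, $g_w$ is $\frac12$-Lipschitz, so it extends to a $\frac12$-Lipschitz function $[0,\infty)\to[0,\infty)$. We claim $g_w(0)>0$. Otherwise $|w-\frac12a_j|\to0$. For $j\ge i$ we have $2^{-i}|w_i-\frac12|\le|w-\frac12a_j|$, so $w_i=\frac12$ for every $i$, which is impossible for $w\in\ell_2$. The contraction $g_w$ has a unique fixed point $t(w)$, and $t(w)>0$ since $g_w(0)>0$.

If $f(v)=w$, put $t=|v|>0$. Then $v=w-\gamma(t)$, so $t=|w-\gamma(t)|=g_w(t)$, so $t=t(w)$ and $v=w-\gamma(t(w))$. Conversely, let $v=w-\gamma(t(w))$. Then $|v|=g_w(t(w))=t(w)>0$, so $v\neq0$ and $f(v)=v+\gamma(t(w))=w$. So $f$ is a bijection with $f^{-1}(w)=w-\gamma(t(w))$.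

**Step 4: $f^{-1}$ is continuous.** From the fixed-point equations,
$$|t(w)-t(w')|\le|g_w(t(w))-g_{w'}(t(w))|+|g_{w'}(t(w))-g_{w'}(t(w'))|\le|w-w'|+\tfrac12|t(w)-t(w')|,$$
so $|t(w)-t(w')|\le2|w-w'|$. Thus $t(\cdot)$ is continuous with values in $(0,\infty)$, where $\gamma$ is continuous, and $f^{-1}$ is continuous.

Put $k=f^{-1}$. It is a bijection $E\to E\setminus\{0\}$ which fixes $\{|v|\ge1\}$ pointwise, so it maps $\{|v|<1\}$ onto $\{0<|v|<1\}$. $\square$

**Lemma 2.** For every integer $n\ge1$ there is $h_n\in H(E)$ such that for all integers $1\le k\le n$ and all $v\in E$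
$$|v|>k\iff|h_n(v)|<1/k.\tag{1}$$

*Proof.* Let $q_n(v)=\frac1nk(nv)$, where $k$ is the map of Lemma 1. It is a homeomorphism $E\to E\setminus\{0\}$, is the identity on $\{|v|\ge\frac1n\}$, and maps $\{|v|<\frac1n\}$ onto $\{0<|v|<\frac1n\}$. Let $\iota(v)=|v|^{-2}v$ on $E\setminus\{0\}$. It is continuous, $|\iota(v)|=1/|v|$, and $\iota\iota(v)=|v|^2|v|^{-2}v=v$, so it is a homeomorphism of $E\setminus\{0\}$. Put
$$h_n=q_n^{-1}\circ\iota\circ q_n\in H(E).$$
We follow $v$ through the three maps.

* If $\frac1n\le|v|\le n$, then $q_n(v)=v$ and $|\iota(v)|=1/|v|\ge\frac1n$, so $h_n(v)=\iota(v)$ and $|h_n(v)|=1/|v|$.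
* If $|v|>n$, then $q_n(v)=v$ and $0<|\iota(v)|<\frac1n$, so $|h_n(v)|<\frac1n$.
* If $|v|<\frac1n$, then $0<|q_n(v)|<\frac1n$, so $|\iota(q_n(v))|>n$. This vector is fixed by $q_n^{-1}$, so $|h_n(v)|>n$.

Now let $1\le k\le n$. In the first case (1) says $|v|>k\iff1/|v|<1/k$. In the second case both sides of (1) are true. In the third case $|v|<1\le k$ and $|h_n(v)|>n\ge1/k$, so both sides are false. $\square$

Infinite dimension is essential here. If $E$ were $\mathbb R^d$ with $d\ge1$ and any norm, a homeomorphism satisfying (1) would map the compact set $\{|v|\le k\}$ onto the non-compact set $\{|v|\ge1/k\}$.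

## Finite, infinite and infinitesimal points along an ultrafilter

We recall some set theory. A cardinal $\kappa$ is *regular* if no subset of $\kappa$ of size less than $\kappa$ is unbounded in $\kappa$; $\omega_1$ is regular. Let $\kappa$ be regular and uncountable. A set $C\subseteq\kappa$ is *club* if it is unbounded and closed under suprema of its bounded nonempty subsets. Examples are a tail $[\delta,\kappa)=\{\alpha<\kappa:\alpha\ge\delta\}$ and the set of limit ordinals in $\kappa$. The intersection of finitely many clubs is a club. A set is *stationary* if it meets every club; for instance, every club is stationary.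

**Lemma 3.** Let $\kappa$ be regular uncountable. There are an ultrafilter $\mathcal U$ on $\kappa$ containing all clubs and a function $\nu:\kappa\to\{1,2,\dots\}$ such that $\{\alpha:\nu(\alpha)\ge k\}\in\mathcal U$ for every $k$. No countable set belongs to $\mathcal U$.

*Proof.* The last sentence is immediate: a countable $C\subseteq\kappa$ is bounded, so some tail, which is club and hence in $\mathcal U$, is disjoint from $C$.

*The case $\kappa=\omega_1$.* Let $\mathcal U$ be any ultrafilter extending the filter generated by the clubs. Take an injection $r:\omega_1\to\{0,1\}^{\mathbb N}$. For each $n\ge1$ exactly one $\epsilon_n\in\{0,1\}$ has $B_n=\{\alpha:r(\alpha)_n=\epsilon_n\}\in\mathcal U$. Put $A_1=\omega_1$ and $A_k=B_1\cap\dots\cap B_{k-1}$ for $k\ge2$. These sets decrease and lie in $\mathcal U$, and $A_\infty=\bigcap_kA_k=\bigcap_nB_n$ has at most one point, since $r$ is injective. So $A_\infty\notin\mathcal U$. Let $\nu(\alpha)=\max\{k:\alpha\in A_k\}$ for $\alpha\notin A_\infty$ and $\nu=1$ on $A_\infty$. Then $\{\nu\ge k\}\supseteq A_k\setminus A_\infty\in\mathcal U$.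

*General $\kappa$.* By Solovay's theorem (Jech, *Set Theory*, Thm 8.10) there are disjoint stationary sets $S_2,S_3,\dots$ such that $S_1=\kappa\setminus\bigcup_{n\ge2}S_n$ is stationary too. Let $\nu=m$ on $S_m$. A finite intersection of clubs and of sets $\{\nu>n\}$ contains $C\cap\{\nu>n\}$ for some club $C$ and some $n$, and this contains $C\cap S_{n+1}\ne\emptyset$. So these sets generate a proper filter; extend it to an ultrafilter. $\square$

Fix $\kappa$, $\mathcal U$, $\nu$ as in Lemma 3 and let $L=E^\kappa$. Define
$$X=\{z\in L:\exists k\ \{\alpha:|z_\alpha|\le k\}\in\mathcal U\},\qquad Y=L\setminus X,$$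
$$X_0=\{z\in L:\forall k\ge1\ \{\alpha:|z_\alpha|<1/k\}\in\mathcal U\}\subseteq X.$$
Here $k$ ranges over positive integers. Call the points of $X$ *finite*, those of $Y$ *infinite*, those of $X_0$ *infinitesimal*. For example, $|2e_1|=1$, so the point $z_\alpha=\nu(\alpha)\cdot2e_1$ has $|z_\alpha|=\nu(\alpha)$ and is infinite, while $z_\alpha=\nu(\alpha)^{-1}\cdot2e_1$ is a nonzero infinitesimal point.

Changing a point on a set of coordinates that is not in $\mathcal U$ does not affect membership in $X$, $Y$ or $X_0$, since the complement of that set is in $\mathcal U$.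

The sets $X$ and $X_0$ are linear subspaces of $L$. Indeed $\{|z_\alpha|\le k\}\cap\{|w_\alpha|\le l\}\subseteq\{|z_\alpha+w_\alpha|\le k+l\}$, and $\{|z_\alpha|<\frac1{2k}\}\cap\{|w_\alpha|<\frac1{2k}\}\subseteq\{|z_\alpha+w_\alpha|<\frac1k\}$. For a scalar $c$ we have $\{|z_\alpha|\le k\}\subseteq\{|cz_\alpha|\le l\}$ if $l\ge|c|k$, and $\{|z_\alpha|<1/l\}\subseteq\{|cz_\alpha|<1/k\}$ if $l\ge1$, $l>|c|k$. So $X$ and $X_0$ are LCS. The infinite points $Y$ are not a linear space, but they become one:

**Lemma 4.** Let $h\in H(L)$ be the coordinatewise homeomorphism $h(z)_\alpha=h_{\nu(\alpha)}(z_\alpha)$. Then $h(Y)=X_0$.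

*Proof.* As $\mathcal U$ is an ultrafilter, $z\in Y$ iff for every $k\ge1$ the set $\{\alpha:|z_\alpha|>k\}$ is in $\mathcal U$. The set $\{\nu\ge k\}$ is in $\mathcal U$, and on it (1) applies with $n=\nu(\alpha)$: there, $|z_\alpha|>k$ iff $|h(z)_\alpha|<1/k$. So $z\in Y$ iff for every $k\ge1$ the set $\{\alpha:|h(z)_\alpha|<1/k\}$ is in $\mathcal U$, that is, iff $h(z)\in X_0$. As $h$ is a bijection of $L$, $h(Y)=X_0$. $\square$

*Why $\nu$ must be unbounded along $\mathcal U$.* Suppose we used the same $h_n$ in every coordinate. If $|v|>n$ then $h_n(v)=q_n^{-1}(w)$ with $w=\iota(v)$, that is, $h_n(v)=w+\frac1n\gamma(n|w|)$. As $|v|\to\infty$ we have $|w|\to0$. Moreover $|\gamma(t)|\to\frac12(\sum_i4^{-i})^{1/2}=\frac1{2\sqrt3}$ as $t\to0$. So $|h_n(v)|\to\frac1{2\sqrt3\,n}\ne0$, and an infinite point would be sent to a point that is not infinitesimal. The repair of the inversion spoils a ball of radius $\frac1n$, so $n$ has to go to infinity along $\mathcal U$.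

We need a word for "large in the sense of countable sets of coordinates".

**Definition.** A set $D\subseteq L$ is *full* if for every $z\in L$ and every countable $C\subseteq\kappa$ there is $d\in D$ with $d|_C=z|_C$.

For example, the points of $L$ with only countably many nonzero coordinates form a full set. A full set is dense, since a nonempty basic open set restricts only finitely many coordinates. All our sets are full:

* $X_0$ is full: take $d=z$ on $C$ and $d=0$ off $C$. As $C\notin\mathcal U$, $d$ is infinitesimal.
* $X\supseteq X_0$ is full.
* $Y=h^{-1}(X_0)$ is full: given $z,C$, choose $d\in X_0$ with $d|_C=h(z)|_C$. As $h$ acts coordinatewise by bijections, $h^{-1}(d)|_C=z|_C$.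

## Homeomorphisms between full sets extend

A *canonical open* subset of $L$ is a box $\prod_\alpha W_\alpha$ with every $W_\alpha$ nonempty open in $E$ and $W_\alpha=E$ outside a finite set of $\alpha$, its *support*. A space is *ccc* if every family of pairwise disjoint nonempty open sets is countable. We use that *a product of separable spaces is ccc* (Engelking, *General Topology*, 2.3.18). For $L=E^\kappa$ the reason is short. Given uncountably many pairwise disjoint canonical open sets $W_i$ with supports $F_i$, the $\Delta$-system lemma provides a finite set $F$ and uncountably many $i$ with $F_i\cap F_j=F$ for $i\neq j$ among them. As $E^F$ is separable, two of the open sets $\pi_F(W_i)$ share a point $p$. A point equal to $p$ on $F$ and suitably chosen on $F_i\setminus F$ and on $F_j\setminus F$ lies in $W_i\cap W_j$, a contradiction.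

A dense $D\subseteq L$ is then also ccc: if $W\cap D$ and $W'\cap D$ are disjoint, with $W,W'$ open in $L$, then $W\cap W'$ is open and misses $D$, so it is empty.

For $C\subseteq\kappa$ let $\pi_C:L\to E^C$ be the restriction map. It is open.

**Lemma 5.** Let $D\subseteq L$ be full, $T$ separable metrizable, and $f:D\to T$ continuous. There are a countable $C\subseteq\kappa$ and a continuous $f_C:E^C\to T$ with $f=f_C\circ\pi_C|_D$. In particular $f$ extends continuously to $L$.

**Step 1: choose the coordinates.** Let $\{T_n\}$ be a countable base of $T$. For each $n$ choose a maximal family of canonical open $W$ with $\emptyset\neq W\cap D\subseteq f^{-1}(T_n)$ and with the sets $W\cap D$ pairwise disjoint. As $D$ is ccc, it is countable. Let $O_n$ be its union. Then $O_n$ depends on a countable set $C_n$ of coordinates (the union of the supports), and $O_n\cap D\subseteq f^{-1}(T_n)$. Moreover $O_n\cap D$ is dense in $f^{-1}(T_n)$: otherwise some nonempty $W\cap D\subseteq f^{-1}(T_n)$, with $W$ canonical open, misses $O_n$, against maximality. Let $C$ be a nonempty countable set containing every $C_n$.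

**Step 2: $\overline{O_n}$ depends only on the coordinates in $C$.** Let $d\in\overline{O_n}$ and $d'|_C=d|_C$. Let $W'=\prod_\alpha W'_\alpha$ be canonical open with support $F$ and $d'\in W'$. The box with factors $W'_\alpha$ for $\alpha\in F\cap C$ and $E$ elsewhere contains $d$, so it contains some $o\in O_n$. Change $o$ on $F\setminus C$ to the values of $d'$. The new point is still in $O_n$, which depends only on $C$, and is in $W'$. So $d'\in\overline{O_n}$.

**Step 3: $f(d)$ depends only on $d|_C$.** Let $d,d'\in D$ agree on $C$ and suppose $f(d)\ne f(d')$. Take disjoint $T_n\ni f(d)$ and $T_m\ni f(d')$. By density, $d\in f^{-1}(T_n)\subseteq\overline{O_n}$, so $d'\in\overline{O_n}$ by Step 2. Choose $W'$ open in $L$ with $d'\in W'$ and $W'\cap D\subseteq f^{-1}(T_m)$. The open set $W'\cap O_n$ is nonempty, so it contains some $d''\in D$. Then $f(d'')\in T_n\cap T_m=\emptyset$, a contradiction. Since $\pi_C(D)=E^C$ by fullness, there is a function $f_C:E^C\to T$ with $f=f_C\circ\pi_C|_D$.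

**Step 4: $f_C$ is continuous.** Let $p=\pi_C(d)$ with $d\in D$, and let $f(d)\in T_n$. Take a canonical open $W\ni d$ with finite support $F$ and $W\cap D\subseteq f^{-1}(T_n)$. Let $q=\pi_C(w)$ with $w\in W$. By fullness there is $d'\in D$ agreeing with $w$ on the countable set $C\cup F$. Then $d'\in W$ and $\pi_C(d')=q$, so $f_C(q)=f(d')\in T_n$. So $f_C$ maps the open set $\pi_C(W)\ni p$ into $T_n$.

The extension of $f$ to $L$ is $f_C\circ\pi_C$. $\square$

**Corollary 6.** If $D,D'\subseteq L$ are full, every homeomorphism $g:D\to D'$ extends uniquely to some $\hat g\in H(L)$.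

*Proof.* Apply Lemma 5, with $T=E$, to all coordinates of $g$ and of $g^{-1}$. This gives continuous maps $L\to L$ extending $g$ and $g^{-1}$. Their two compositions are continuous and are the identity on the dense sets $D$ and $D'$, so they are the identity of the Hausdorff space $L$. Uniqueness follows from density of $D$. $\square$

## Proof of Theorem A: restrict to the complement

Take $\kappa=\omega_1$.

**Step 1: an isomorphism $H(X)\cong H(Y)$.** If $g\in H(X)$, then $\hat g(X)=X$, hence $\hat g(Y)=Y$ because $Y=L\setminus X$. The same holds with $X$ and $Y$ interchanged. By Corollary 6 and density, restriction gives group isomorphisms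
$$H(X)\longleftarrow\{G\in H(L):G(X)=X\}=\{G\in H(L):G(Y)=Y\}\longrightarrow H(Y).\tag{2}$$
They are onto by Corollary 6 and injective because $X$ and $Y$ are dense. So $\varphi(g)=\hat g|_Y$ is an isomorphism $H(X)\to H(Y)$.

**Step 2: replace $Y$ by a linear space.** By Lemma 4, $h|_Y:Y\to X_0$ is a homeomorphism. So $\Phi(g)=h\,\varphi(g)\,h^{-1}|_{X_0}$ is an isomorphism $H(X)\to H(X_0)$ between the homeomorphism groups of two LCS, both dense in $L$.

**Step 3: $\Phi$ is not induced.** The point is that $X$ and $Y$ lie side by side in one Hausdorff space on which the group acts. Suppose $\Phi(g)=\tau g\tau^{-1}$ for all $g\in H(X)$, with $\tau:X\to X_0$ a homeomorphism. Then $\tau'=h^{-1}\tau:X\to Y$ satisfies $\hat g|_Y=\tau'g\tau'^{-1}$ for all $g\in H(X)$. Fix $x\in X$ and let $y=\tau'(x)\in Y$. As $X\cap Y=\emptyset$, there is $\alpha$ with $x_\alpha\ne y_\alpha$. Let $G\in H(L)$ act as $v\mapsto x_\alpha+2(v-x_\alpha)$ on coordinate $\alpha$ and trivially on all others. Then $G(X)=X$, because $G$ and $G^{-1}$ change only one coordinate and $\{\alpha\}\notin\mathcal U$. Put $g=G|_X$, so $\hat g=G$. Now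 $g(x)=x$, hence $\tau'g\tau'^{-1}(y)=\tau'(g(x))=\tau'(x)=y$. But $\hat g(y)=G(y)\ne y$, since $G(y)_\alpha-y_\alpha=y_\alpha-x_\alpha\neq0$. This is a contradiction, and the class of LCS is not faithful. $\blacksquare$

## Proof of Theorem B: one point on which no homeomorphism can exchange scales

Let $\kappa$ be regular uncountable, with $X,X_0$ as above. Steps 1 and 2 of the last section, which work for every such $\kappa$, give $H(X)\cong H(X_0)$. Suppose there is a homeomorphism $X\to X_0$. By Corollary 6 it extends to $\sigma\in H(L)$ with $\sigma(X)=X_0$. We shall build a single point $z\in L$ for which $z\in X$ and $\sigma(z)\in X_0$ cannot be both true or both false. The reason why such a $z$ exists is that $\sigma$ would have to turn finite non-infinitesimal sizes into infinitesimal ones, while infinite points stay out of $X_0$; we let $z$ balance, on a club of coordinates, the size of $z_\delta$ against the size of $\sigma(z)_\delta$.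

**Step 1: a club of levels at which $\sigma$ splits.** Apply Lemma 5 with $D=L$ to the coordinates of $\sigma$ and $\sigma^{-1}$. For each $\alpha$ there is a countable $C(\alpha)$ such that $\sigma(z)_\alpha$ and $\sigma^{-1}(z)_\alpha$ depend only on $z|_{C(\alpha)}$. Let
$$C=\{\delta:0<\delta<\kappa,\ C(\alpha)\subseteq\delta\text{ for all }\alpha<\delta\}.$$
It is closed: if $\delta=\sup_j\delta^j<\kappa$ with $\delta^j\in C$ and $\delta\notin\{\delta^j\}$, and $\alpha<\delta$, then $\alpha<\delta^j$ for some $j$, so $C(\alpha)\subseteq\delta^j\subseteq\delta$. It is unbounded: given $0<\beta_0<\kappa$, choose $\beta_0<\beta_1<\cdots$ with $C(\alpha)\subseteq\beta_{n+1}$ for all $\alpha<\beta_n$. This is possible because $\bigcup_{\alpha<\beta_n}C(\alpha)$ has size less than $\kappa$ and so is bounded. Then $\sup_n\beta_n<\kappa$ is in $C$. So $C$ is club and $C\in\mathcal U$.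

Let $\{\delta_i:i<\kappa\}$ be the increasing enumeration of $C$. It is continuous, as $C$ is closed. For $\delta\in C$, the restriction $\sigma(z)|_\delta$ depends only on $z|_\delta$, so $\sigma(z)|_\delta=\sigma_\delta(z|_\delta)$ with a continuous $\sigma_\delta:E^\delta\to E^\delta$, $\sigma_\delta(u)=\sigma(u,0)|_\delta$. The same construction for $\sigma^{-1}$ gives its inverse, so $\sigma_\delta$ is a homeomorphism.

**Step 2: build $z$.** We construct $z\in L$ such that for every $i<\kappa$, with $\delta=\delta_i$,
$$\text{(i) }|z_\delta|\le1\text{ and }|\sigma(z)_\delta|\ge1,\qquad\text{or}\qquad\text{(ii) }|z_\delta|\cdot|\sigma(z)_\delta|=1.\tag{3}$$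
Let $z=0$ on $\delta_0$. We define $z$ on the blocks $[\delta_i,\delta_{i+1})$ by recursion on $i$; at limit $i$, $\delta_i=\sup_{j<i}\delta_j$, so $z|_{\delta_i}$ is already defined. Suppose $u=z|_{\delta_i}$ is defined. Let $N=E^{[\delta_i,\delta_{i+1})}$ and
$$\chi:N\to N,\qquad\chi(v)=\sigma_{\delta_{i+1}}(u,v)|_{[\delta_i,\delta_{i+1})}.$$
It is continuous.

*$\chi$ is onto.* Let $w\in N$ and $(u',v)=\sigma_{\delta_{i+1}}^{-1}(\sigma_{\delta_i}(u),w)$. Then $\sigma_{\delta_i}(u')=\sigma_{\delta_{i+1}}(u',v)|_{\delta_i}=\sigma_{\delta_i}(u)$, so $u'=u$ and $\chi(v)=w$.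

*The choice of the block.* The functions $a(v)=|v_{\delta_i}|$ and $b(v)=|\chi(v)_{\delta_i}|$ are continuous on $N$. If some $v$ has $a(v)\le1$ and $b(v)\ge1$, let $z|_{[\delta_i,\delta_{i+1})}$ be such a $v$. Otherwise $b(v)\ge1$ implies $a(v)>1$. Since $\chi$ is onto there is $v$ with $b(v)=1$, and for it $a(v)b(v)>1$. At $v=0$ we have $ab=0$. The topological vector space $N$ is connected, so some $v$ has $a(v)b(v)=1$; use it as the block.

In both cases $\sigma(z)|_{\delta_{i+1}}=\sigma_{\delta_{i+1}}(u,v)$ for the chosen block $v$, so $\sigma(z)_{\delta_i}=\chi(v)_{\delta_i}$, and (3) holds. Since $\sup_i\delta_i=\kappa$, the point $z$ is defined on all of $\kappa$.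

**Step 3: the contradiction.** Suppose $z\in X$. Then for some $k\ge1$ the set $\{\alpha\in C:|z_\alpha|\le k\}$ is in $\mathcal U$. On it $|\sigma(z)_\alpha|\ge1/k$: in case (i) it is at least $1$, and in case (ii) it equals $1/|z_\alpha|$. So $\{\alpha:|\sigma(z)_\alpha|<1/k\}\notin\mathcal U$ and $\sigma(z)\notin X_0=\sigma(X)$, a contradiction.

Suppose $z\notin X$. Then for every $k\ge1$ the set $\{\alpha\in C:|z_\alpha|>k\}$ is in $\mathcal U$. On it (i) fails, so (ii) gives $|\sigma(z)_\alpha|=1/|z_\alpha|<1/k$. Hence $\sigma(z)\in X_0=\sigma(X)$, and $z\in X$ because $\sigma$ is injective, a contradiction. $\blacksquare$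

## Small moves, and what Rubin's theorem returns

We turn to Theorem C, which says that the mechanism of Theorem A is the only one. In the construction above, the space $Z$ of (b) for the isomorphism $\varphi$ was $L=X\sqcup Y$.

In an LCS, every neighbourhood of $0$ contains $\{p<1\}=\{v:p(v)<1\}$ for some continuous seminorm $p$. Open convex sets are regular open, so the sets $u+\{p<1\}$ form a base of regular open sets.

**Lemma 7 (small moves).** Let $Y$ be an LCS, $u\in Y$, $p$ a continuous seminorm and $c\in Y$ with $p(c)<1$. There is $m\in H(Y)$ which is the identity off $u+\{p<1\}$ and satisfies $m(u)=u+c$.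

*Proof.* Put $s(v)=\max(0,1-p(v-u))$ and $m(v)=v+s(v)c$. It is continuous, is the identity off $u+\{p<1\}$, and $m(u)=u+c$. Note $|s(v)-s(v')|\le p(v-v')$. For $w\in Y$ the function $\lambda\mapsto s(w-\lambda c)$ is $p(c)$-Lipschitz on $\mathbb R$, hence has a unique fixed point $\lambda(w)$. We have $m(v)=w$ iff $v=w-\lambda c$ with $\lambda=s(v)$, that is, iff $v=w-\lambda(w)c$. So $m$ is bijective with $m^{-1}(w)=w-\lambda(w)c$. Finally $|\lambda(w)-\lambda(w')|\le p(w-w')+p(c)|\lambda(w)-\lambda(w')|$, so $|\lambda(w)-\lambda(w')|\le p(w-w')/(1-p(c))$, and $m^{-1}$ is continuous. $\square$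

If $Y\ne\{0\}$, there are nonzero $c$ with $p(c)<1$ (scale any nonzero vector). So for each $u$ and each open $V\ni u$ some $m\in H(Y)$ moves $u$ and is the identity off $V$.

**Definition.** A group $G$ of automorphisms of a Boolean algebra $B$ is *locally moving* if for every nonzero $b\in B$ there is $g\ne\mathrm{id}$ in $G$ with $g(b')=b'$ for every $b'$ disjoint from $b$.

For example, $H(\mathbb R)$ acts on $Ro(\mathbb R)$ as a locally moving group: inside any open interval one can move points and fix everything outside.

Let $X\ne\{0\}$ be an LCS. It is a regular space without isolated points, so $Ro(X)$ is atomless: a nonempty regular open set contains two different points, hence a smaller nonempty regular open set. The action of $H(X)$ on $Ro(X)$ is faithful: if $g(x)\ne x$, a small regular open $U\ni x$ has $g(U)\cap U=\emptyset$. By Lemma 7, $H(X)$ is locally moving.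

**Rubin's theorem** (M. Rubin, *On the reconstruction of topological spaces from their groups of homeomorphisms*, Trans. AMS 312 (1989) 487–538; also *Locally moving groups and reconstruction problems*, in: Ordered Groups and Infinite Permutation Groups, Kluwer 1996, 121–157). If $G\le\mathrm{Aut}(B)$ and $G'\le\mathrm{Aut}(B')$ are locally moving groups of automorphisms of complete atomless Boolean algebras and $\varphi:G\to G'$ is an isomorphism, there is an isomorphism $\eta:B\to B'$ with $\varphi(g)=\eta g\eta^{-1}$ for all $g\in G$.

So, given LCS $X,Y\ne\{0\}$ and an isomorphism $\varphi:H(X)\to H(Y)$, there is an isomorphism $\eta:Ro(X)\to Ro(Y)$ with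
$$\eta(g(U))=\varphi(g)(\eta(U))\qquad(g\in H(X),\ U\in Ro(X)).\tag{4}$$

We shall pass several times from sets to points, in this form.

**Lemma 8.** Let $R$ be open in an LCS and let $g$ be a homeomorphism of that LCS with $g(Q)=Q$ for every regular open $Q\subseteq R$. Then $g$ is the identity on $R$, hence on $\overline R$.

*Proof.* If $t\in R$ and $g(t)\ne t$, take a regular open $Q$ with $t\in Q\subseteq R$ and $g(t)\notin Q$. But $g(t)\in g(Q)=Q$, a contradiction. The set of fixed points is closed. $\square$

## Proof of Theorem C: one matched pair of points matches everything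

For $x\in X$, $y\in Y$ write $x\sim y$ if $\eta(U)\cap V\neq\emptyset$ for all regular open $U\ni x$, $V\ni y$. By (4), $x\sim y$ implies $gx\sim\varphi(g)y$: if $U\ni gx$ and $V\ni\varphi(g)y$, then $\eta(g^{-1}U)$ meets $\varphi(g)^{-1}V$, and applying $\varphi(g)$ shows that $\eta(U)$ meets $V$. Also $\eta(U)\cap V\ne\emptyset$ iff $U\cap\eta^{-1}(V)\ne\emptyset$, so the relation is symmetric under exchanging $(X,\varphi,\eta)$ with $(Y,\varphi^{-1},\eta^{-1})$.

**Lemma 9.** If $x\sim y$, then for all $U\in Ro(X)$: $x\in U\iff y\in\eta(U)$.

**Step 1: for every continuous seminorm $p$ on $Y$ and $W=y+\{p<1\}$ there is a regular open $U\ni x$ with $\eta(U)\subseteq W$.** This turns "always meeting" into "eventually inside". Suppose it fails. Let $W^c=Y\setminus\overline W$ and $T=\eta^{-1}(W^c)$. For every regular open $U\ni x$ we have $\eta(U)\not\subseteq W$. Then $\eta(U)\cap W^c\ne\emptyset$, since otherwise $\eta(U)\subseteq\overline W$ and so $\eta(U)\subseteq\operatorname{int}\overline W=W$. Hence $U\cap T=\eta^{-1}(\eta(U)\cap W^c)\ne\emptyset$. Thus $x\in\overline T$.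

Let $b\in W$. By Lemma 7 with $u=y$, $c=b-y$, there is $m\in H(Y)$, the identity off $W$, with $m(y)=b$. Let $g=\varphi^{-1}(m)$. For every regular open $O'\subseteq T$ we have $\eta(O')\subseteq W^c$, so $\eta(gO')=m(\eta(O'))=\eta(O')$ and $gO'=O'$. By Lemma 8, $g$ is the identity on $\overline T$, so $g(x)=x$. Hence $x=g(x)\sim m(y)=b$.

So $x\sim b$ for all $b\in W$. Then for each regular open $U\ni x$, $\eta(U)$ meets every regular open set that meets $W$ and, in particular, every nonempty regular open subset of $W$. So $W\subseteq\overline{\eta(U)}$, hence $W\subseteq\operatorname{int}\overline{\eta(U)}=\eta(U)$, and $\eta^{-1}(W)\subseteq U$. The intersection of all these $U$ is $\{x\}$, so the nonempty open set $\eta^{-1}(W)$ equals $\{x\}$. But $X$ has no isolated points, a contradiction.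

**Step 2: both implications.** Let $x\in U$. By Step 1 with the roles of $X$ and $Y$ exchanged, applied to a set $x+\{p<1\}\subseteq U$, there is a regular open $W\ni y$ with $\eta^{-1}(W)\subseteq U$. So $y\in W\subseteq\eta(U)$. Conversely let $y\in\eta(U)$. Step 1, applied to a set $y+\{p<1\}\subseteq\eta(U)$, gives a regular open $U'\ni x$ with $\eta(U')\subseteq\eta(U)$. So $x\in U'\subseteq U$. $\square$

*Proof of Theorem C.* Translations show that $H(X)$ and $H(Y)$ are transitive.

**Case 1: $x\sim y$ for some $x,y$.** We spread this one match by the group. Define $\tau(gx)=\varphi(g)y$ for $g\in H(X)$. By equivariance $gx\sim\varphi(g)y$, so by Lemma 9 the regular open neighbourhoods of $\varphi(g)y$ are exactly the sets $\eta(U)$ with $U\ni gx$. In a Hausdorff space with a base of regular open sets, a point is determined by its regular open neighbourhoods. So $\tau$ is well defined on $X$ (if $gx=g'x$, then $\varphi(g)y$ and $\varphi(g')y$ have the same regular open neighbourhoods) and injective. It is onto since $\varphi$ is onto and $H(Y)$ is transitive. As $x'\in U$ iff $\tau(x')\in\eta(U)$, we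 get $\tau(U)=\eta(U)$ for all $U\in Ro(X)$, so $\tau$ carries a base to a base and is a homeomorphism. Finally $\tau(gg'x)=\varphi(g)\varphi(g')y=\varphi(g)\tau(g'x)$, so $\varphi(g)=\tau g\tau^{-1}$.

*Uniqueness.* If $\tau_1$ also induces $\varphi$, then $\psi=\tau_1^{-1}\tau$ commutes with all of $H(X)$. Suppose $\psi(x)=x'\ne x$. By Lemma 7 there is $g\in H(X)$ fixing $x$ and moving $x'$. Then $x'=\psi(gx)=g\psi(x)=g(x')\neq x'$, a contradiction. So (a) holds.

**Case 2: $x\not\sim y$ for all $x,y$.** Now the two point sets can be placed in one Hausdorff space. On $Z=X\sqcup Y$ put $e(U)=U\sqcup\eta(U)$ for $U\in Ro(X)$. We have $e(U)\cap e(U')=e(U\cap U')$ and $e(X)=Z$, so these sets are a base of a topology. Its trace on $X$ has the base $Ro(X)$, and its trace on $Y$ has the base $Ro(Y)$, so $X$ and $Y$ carry their given topologies. If $e(U)\ne\emptyset$ then $U$ and $\eta(U)$ are nonempty, so $X$ and $Y$ are dense.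

$Z$ is Hausdorff: two points of $X$ have disjoint regular open neighbourhoods $U,U'$, and $e(U)\cap e(U')=e(\emptyset)=\emptyset$; similarly for $Y$. For $x\in X$, $y\in Y$ there are regular open $U\ni x$, $V\ni y$ with $\eta(U)\cap V=\emptyset$; then $U\cap\eta^{-1}(V)=\emptyset$, so $e(U)\ni x$ and $e(\eta^{-1}(V))\ni y$ are disjoint. By (4), $(g\sqcup\varphi(g))(e(U))=gU\sqcup\eta(gU)=e(gU)$, and the same for $g^{-1}$, so $g\sqcup\varphi(g)$ is a homeomorphism. So (b) holds.

**(a) and (b) exclude each other.** This is Step 3 of the proof of Theorem A in general form. Let $Z$ be any space as in (b), $\tau$ as in (a), $x\in X$ and $y=\tau(x)$. Let $O_x,O_y$ be disjoint open neighbourhoods of $x$ and $y$ in $Z$. By Lemma 7 there is $m\in H(Y)$, the identity off $O_y\cap Y$, with $m(y)\ne y$. Let $g=\varphi^{-1}(m)$. The homeomorphism $g\sqcup m$ of $Z$ is the identity on $O_x\cap Y$, which is dense in $O_x$. As $Z$ is Hausdorff, $g\sqcup m$ is the identity on $O_x$, so $g(x)=x$. Then $m(y)=\tau g\tau^{-1}(y)=\tau(g(x))=\tau(x)=y$, a contradiction. $\blacksquare$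

## Proof of Theorem D: parallel segments in a metrizable space

Let $X$ be a metrizable LCS, $Y$ an LCS and $\varphi:H(X)\to H(Y)$ an isomorphism. If $X=\{0\}$ or $Y=\{0\}$, both groups are trivial, so both spaces are $\{0\}$ by Lemma 7, and the claim is clear. Otherwise suppose $\varphi$ is not induced by a homeomorphism. Then we are in Case 2 of the proof of Theorem C; we use $\eta$ and $Z$ from there, and $x\not\sim y$ for all $x,y$.

**$X$ finite-dimensional.** Let $U$ be a nonempty regular open set, for example a ball, with compact closure $K$ in $X$. Then $K$ is closed in the Hausdorff space $Z$. As $X$ is dense in $Z$, $U=e(U)\cap X$ is dense in $e(U)$. So $e(U)\subseteq K\subseteq X$, contradicting $\eta(U)\ne\emptyset$.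

**$X$ infinite-dimensional.** There is no compact neighbourhood now. The plan is to perform, near each of infinitely many thin sets that converge to a compact segment, a move of fixed length. In $Y$ these supports will be locally finite, so we may perform every second move and get a homeomorphism of $Y$. Back in $X$ the result is discontinuous.

**Step 1: the supports.** Let $d$ be a translation-invariant metric for the topology of $X$. Let $a,b\in X$ be linearly independent and, for $n\ge1$, put $b_n=b/n$, $K=[0,a]=\{ta:0\le t\le1\}$, $K_n=K+b_n$. By linear independence $K,K_1,K_2,\dots$ are pairwise disjoint. The set $K\cup\bigcup_{m\ne n}K_m$ is compact, as the image of $[0,1]\times(\{0\}\cup\{\frac1m:m\ne n\})$ under $(t,s)\mapsto ta+sb$, and it is disjoint from the compact set $K_n$. So we may choose $0<\varepsilon_n\le\frac1n$ with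
$$4\varepsilon_n\le d\Big(K_n,\,K\cup\bigcup_{m\ne n}K_m\Big).$$
The open sets $O_n=\{v:d(v,K_n)<\varepsilon_n\}$ are pairwise disjoint: a common point of $O_n$ and $O_m$ would give $d(K_n,K_m)<\varepsilon_n+\varepsilon_m\le2\max(\varepsilon_n,\varepsilon_m)$, while $d(K_n,K_m)\ge4\max(\varepsilon_n,\varepsilon_m)$. Hence the regular open sets $R_n=\operatorname{int}\overline{O_n}\supseteq O_n$ are pairwise disjoint as well.

**Step 2: the moves.** Fix $n$. Choose a continuous seminorm $p$ with $\{p<1\}\subseteq\{v:d(v,0)<\varepsilon_n\}$ and an integer $N\ge1$ with $p(a)<N$. For $0\le j<N$ let $u_j=b_n+\frac jNa\in K_n$. Lemma 7 with $u=u_j$ and $c=\frac1Na$ gives a homeomorphism carrying $u_j$ to $u_j+\frac1Na$ that is the identity off $u_j+\{p<1\}\subseteq O_n$ (here $d$ is translation-invariant). Composing these in the order $j=0,1,\dots,N-1$ we get $g_n\in H(X)$, the identity off $O_n$, with $g_n(b_n)=a+b_n$.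

**Step 3: the family $\{\eta(R_n)\}$ is locally finite in $Y$.** Here compactness of $K$ meets the absence of matched points. Let $y\in Y$. For each $x'\in K$ take regular open $U_{x'}\ni x'$ and $V_{x'}\ni y$ with $\eta(U_{x'})\cap V_{x'}=\emptyset$. Finitely many of the $U_{x'}$, say $U_1,\dots,U_r$, cover $K$; let $V=V_1\cap\dots\cap V_r$ be the intersection of the corresponding sets. As $K$ is compact, some $\{v:d(v,K)<\varepsilon\}$ is contained in $U_1\cup\dots\cup U_r$. A point $v\in R_n\subseteq\overline{O_n}$ has $d(v,K_n)\le\varepsilon_n$, so $d(v,K)\le\varepsilon_n+d(b_n,0)$, which tends to $0$. So $R_n\subseteq U_1\cup\dots\cup U_r$ for all large $n$.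

For such $n$ suppose $V\cap\eta(R_n)\ne\emptyset$, and write it as $\eta(Q)$ with $Q\in Ro(X)$. Then $\emptyset\ne Q\subseteq R_n$, so $Q\cap U_i\neq\emptyset$ for some $i$, and $\emptyset\ne\eta(Q\cap U_i)=\eta(Q)\cap\eta(U_i)\subseteq V\cap\eta(U_i)=\emptyset$, a contradiction. So $V$ meets only finitely many $\eta(R_n)$.

**Step 4: $\varphi(g_n)$ is supported in $\eta(R_n)$.** A regular open set contained in $Y\setminus\overline{\eta(R_n)}=\eta(X\setminus\overline{R_n})$ has the form $\eta(Q)$ with $Q\subseteq X\setminus\overline{R_n}$. There $g_n$ is the identity, so $\varphi(g_n)(\eta(Q))=\eta(g_nQ)=\eta(Q)$. By Lemma 8, $\varphi(g_n)$ is the identity on $Y\setminus\overline{\eta(R_n)}$ and on its closure, which is $Y\setminus\operatorname{int}\overline{\eta(R_n)}=Y\setminus\eta(R_n)$. So $\varphi(g_n)$ maps $\eta(R_n)$ onto itself.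

**Step 5: glue every second move.** Define $m=\varphi(g_{2n})$ on $\eta(R_{2n})$ for each $n\ge1$, and $m=\mathrm{id}$ elsewhere. The sets $\eta(R_n)$ are disjoint, so $m$ is a well-defined bijection. Let $V$ be an open set meeting only finitely many of them. On $V$, $m$ agrees with the composition of the finitely many $\varphi(g_{2n})$ for which $\eta(R_{2n})$ meets $V$: each of these fixes every point outside $\eta(R_{2n})$ and preserves $\eta(R_{2n})$. So $m$ is continuous. The same applies to $m^{-1}$, which is built from the maps $\varphi(g_{2n})^{-1}$. Hence $m\in H(Y)$.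

**Step 6: return to $X$.** Let $g=\varphi^{-1}(m)\in H(X)$. For regular open $Q\subseteq R_{2n}$,
$$\eta(g(Q))=m(\eta(Q))=\varphi(g_{2n})(\eta(Q))=\eta(g_{2n}(Q)),$$
so $g_{2n}^{-1}g(Q)=Q$. By Lemma 8, $g=g_{2n}$ on $R_{2n}$. For regular open $Q\subseteq R_{2n+1}$, $\eta(g(Q))=m(\eta(Q))=\eta(Q)$, so $g=\mathrm{id}$ on $R_{2n+1}$. Since $b_n\in K_n\subseteq R_n$,
$$g(b_{2n})=a+b_{2n}\to a,\qquad g(b_{2n+1})=b_{2n+1}\to0,$$
although $b_n\to0$ and $a\ne0$. This contradicts the continuity of $g$ at $0$. $\blacksquare$

The metric of $X$ was used to make the neighbourhoods $R_n$ of the segments $K_n$ shrink to $K$ along a sequence, in Steps 1 and 3.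

## Proof of the Corollary: $\aleph_0$ against $\aleph_1$

An LCS with a countable neighbourhood base at $0$ is metrizable. So for $\lambda=\aleph_0$ all spaces in the class are metrizable, and faithfulness follows from Theorem D.

Let $\lambda\ge\aleph_1$. The space $E^{\omega_1}$ has a neighbourhood base at $0$ of size $\aleph_1$: the sets $\{z:\|z_\alpha\|_2<1/n\text{ for }\alpha\in F\}$ with $F\subseteq\omega_1$ finite and $n\ge1$. Intersecting with $X$ and $X_0$, we see that the spaces of Theorem A have neighbourhood bases at $0$ of size $\le\aleph_1\le\lambda$. So both are in the class, and it is not faithful. By Theorem B with $\kappa=\omega_1$, the class even contains two non-homeomorphic spaces with isomorphic homeomorphism groups. $\blacksquare$
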